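# Densest $p2mg$, $cm$ and $p4$ packings of regular polygons

## 1. Equal for every polygon? The triangle and the square

Pack the plane with congruent copies of a regular polygon in such a way that the copies form one orbit of a plane group. The groups $p2mg$ and $cm$ look very much alike for this purpose: each has one family of equally spaced parallel mirrors, no copy can cross a mirror, and so each packing falls apart into strips. The answer one would first guess is therefore: *for every regular polygon the best $p2mg$ density and the best $cm$ density are the same.* We shall see the guess survive every small case and then fail, for the first time at the regular $11$-gon. First we say precisely what is being compared.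

**Definition 1.1.** Let $\Gamma$ be one of the $17$ plane groups and $K$ a planar convex body. A *$\Gamma$ packing* of $K$ is a family $\{g(K_0):g\in G\}$, where $K_0$ is a congruent copy of $K$ and $G$ is a discrete group of isometries of $\mathbb R^2$ with compact fundamental domain, isomorphic to $\Gamma$, such that for all $g\ne h$ in $G$ we have $g(K_0)\neq h(K_0)$ and the copies $g(K_0)$, $h(K_0)$ have disjoint interiors. If $T\subset G$ is the translation subgroup and $C$ a fundamental cell of the lattice $T$, the *density* is $[G:T]\cdot\operatorname{area}(K)/\operatorname{area}(C)$. We write $\delta_\Gamma(K)$ for the supremum of the densities of all $\Gamma$ packings of $K$.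

The group acts simply transitively on the copies, and this is restrictive: a mirror of $G$ may not pass through the interior of a copy. As an example, let $G$ be generated by the translations $4\mathbb Z^2$ and the quarter turn about $0$, a group of type $p4$, and let $K_0=[0,2]^2$. The four rotated copies of $K_0$ fill the cell $[-2,2]^2$, so this is a $p4$ packing of the square of density $4\cdot4/16=1$.

**Coordinates for the groups.** By Bieberbach's theorem isomorphic plane groups are conjugate by an affine map, so every group of a given type is an affine image of the standard one. Its linear parts are isometries. Hence the $(\pm1)$-eigenspaces of a reflection in it are orthogonal, and a lattice that is invariant under a quarter turn is square. Up to isometry the groups we need are therefore: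

* $p2mg$: the maps sending $(x,y)$ to $(x,y)$, $(-x,-y)$, $(\frac a2-x,y)$, $(\frac a2+x,-y)$, modulo translations in $a\mathbb Z\times b\mathbb Z$;
* $cm$: the maps sending $(x,y)$ to $(x,y)$, $(-x,y)$, modulo the lattice generated by $(a,0),(0,b),(\frac a2,\frac b2)$;
* $p4$: the square lattice $a\mathbb Z^2$ and the quarter turns about $0$.

**Two tests by hand.** Take the square $[-1,1]^2$ and tile the plane by it in the usual way, with rows $|t-2j|\le1$; let the mirrors be the lines separating the rows. Inside one row, half-turns about the midpoints of the vertical sides (spacing $2$) carry a square to all squares of its row, each once; this is $p2mg$. A glide along the midline of the row by $2$ does the same; this is $cm$. Both densities are $1$. For the equilateral triangle, let the rows be strips whose height is the altitude, filled with triangles pointing alternately up and down. The half-turns about the midpoints of the slanted sides give a $p2mg$ packing, and the glide along the midline by half a side gives a $cm$ packing. Both densities are $1$ again.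

The paper of Miloslav Torda, John Y. Goulermas, Vitaliy Kurlin and Graeme M. Day, "Densest plane group packings of regular polygons", arXiv:2207.08959 (2022), conjectures that the densest $p2mg$ and $cm$ densities are equal for all $n$-gons except those with a $(12k-1)$-fold or $(12k+1)$-fold rotational symmetry, and that the $p2mg$, $cm$ and $p4$ densities are equal for all $n$-gons containing a $12$-fold rotational symmetry. The full rotational symmetry of a regular $n$-gon is $n$-fold, and $m$-fold symmetry is contained in it exactly when $m\mid n$. With $k\ge1$, the conjecture therefore makes two claims.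

* (a) For every $n\ge3$ with $n\not\equiv\pm1\pmod{12}$, the densities of the densest $p2mg$ and $cm$ packings of the regular $n$-gon are equal.
* (b) For every $n$ divisible by $12$, the densities of the densest $p2mg$, $cm$ and $p4$ packings of the regular $n$-gon are all equal.

Both claims are true, and the exceptional set in (a) is exact. Throughout, $P$ is the regular $n$-gon, $\varepsilon=\pi/n$ and $R=1/\cos\varepsilon$, and $P$ is scaled to have inradius $1$. Its circumradius is then $R$, its edges have length $2\tan\varepsilon$, and its area is $|P|=n\tan\varepsilon$.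

**Theorem 1.2.**

1. $\delta_{p2mg}(K)\ge\delta_{cm}(K)$ for every planar convex body $K$.
2. If $n$ is even, then $\delta_{p2mg}(P)=\delta_{cm}(P)=\dfrac{n\tan\varepsilon}{2h_n+\tau_n}$, where $h_n=1$ if $4\mid n$ and $h_n=R$ otherwise, $\tau_n=2\tan(k\varepsilon)+\tan((\frac n2-2k)\varepsilon)$, and $k$ is the integer nearest to $n/6$.
3. If $n$ is odd and $n\not\equiv\pm1\pmod{12}$, then $\delta_{p2mg}(P)=\delta_{cm}(P)=\dfrac{n\tan\varepsilon}{m_0(1+y_0)}$, where $m_0=\frac{2\cos(\varepsilon/2)}{\cos\varepsilon}$, $y_0=\frac{1-(m_0/4)\cos\sigma_0}{\sin\sigma_0}$, $\sigma_0=a_0\varepsilon$, and $a_0$ is the element of $2\mathbb Z-\frac n2$ nearest to $\frac n3$.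
4. If $n\equiv\pm1\pmod{12}$, then $\delta_{p2mg}(P)>\delta_{cm}(P)$.
5. If $12\mid n$, then $\delta_{p2mg}(P)=\delta_{cm}(P)=\delta_{p4}(P)=\dfrac{n\tan(\pi/n)}{2+\sqrt3}$.

Items 2 and 3 give (a), and item 5 gives (b). By item 4 our first guess is wrong exactly when $n\equiv\pm1\pmod{12}$.

## 2. One strip between two mirrors

The aim of this section is to turn "densest $p2mg$ or $cm$ packing" into a minimization over a few real parameters.

**Step 1: the strips.** In the coordinates above, the mirrors of $p2mg$ are the lines $x=\frac a4+j\frac a2$, and those of $cm$ are the lines $x=j\frac a2$. In both cases they are parallel with spacing $w=a/2$. If a mirror met $\operatorname{int}K_0$, then $K_0$ and its mirror image would have a common interior point. So every copy lies in a closed strip between consecutive mirrors, and copies in different strips never overlap. A reflection in a mirror exchanges the two adjacent strips, so $G$ is transitive on strips. The copies in a given strip form one orbit of the stabilizer of that strip.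

**Step 2: the stabilizer.** For $p2mg$ take the strip with center line $x=0$. The maps $(\frac a2-x,y)$ and $(\frac a2+x,-y)$, modulo the lattice, send $x=0$ to lines $x=\frac a2+ia$, never to itself. What remains are the translations $(0,jb)$ and the half-turns $(-x,jb-y)$, whose centers $(0,jb/2)$ have spacing $b/2$. For $cm$ take the strip with center line $x=\frac a4$. A lattice translation preserving it has first component $0$, so it is $(0,jb)$. A map $(-x+u,y+v)$ with $(u,v)$ in the lattice preserves it iff $u=\frac a2$, and then $v\in\frac b2+b\mathbb Z$. So the stabilizer is generated by the glide $(\frac a2-x,y+\frac b2)$.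

Turn the picture so that the mirrors are horizontal, write $L=b$, let $(x,t)$ be the new coordinates and let $t=0$ be the midline of the strip. The stabilizer of the strip consists, for $p2mg$, of the translations by $(jL,0)$ and of half-turns about points of the midline with spacing $L/2$; for $cm$, it is generated by $(x,t)\mapsto(x+\frac L2,-t)$.

**Step 3: the cost.** For $p2mg$ we have $[G:T]=4$ and cell area $ab$; for $cm$ we have $[G:T]=2$ and cell area $ab/2$. In both cases the density is $4|K|/(ab)=2|K|/(wL)$. We call $wL$ the *cost* of the packing; we want to minimize it.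

**Step 4: the constraints.** Fix an orientation of the convex body $K$. Let $W$ be its vertical width and $m$ the maximal length of a horizontal chord. Let $f(d)$ be the length of the horizontal slice of $\operatorname{int}K$ at distance $d$ below the top support line, with $f(d)=0$ for $d\le 0$ and for $d\ge W$. On $(0,W)$ the function $f$ is positive, concave, and equal to the length of the closed slice of $K$. Let $d$ be the distance from the top support line of $K$ down to the midline of its strip.

*Staying in the strip.* The strip has half-height $w/2$, so the condition is $w\ge2\max(d,W-d)$.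

*Translations.* $K$ and $K+u$ have a common interior point iff $u\in\operatorname{int}K-\operatorname{int}K=\operatorname{int}(K-K)$. The point $(s,0)$ lies in $\operatorname{int}(K-K)$ iff $|s|<m$. So the condition is $L\ge m$.

*Half-turns ($p2mg$).* $K$ and $2c-K$ have a common interior point iff $2c\in\operatorname{int}K+\operatorname{int}K=2\operatorname{int}K$, that is, iff $c\in\operatorname{int}K$. The centers on the midline have spacing $L/2$ and must avoid an open interval of length $f(d)$. Since their position may be chosen, the condition is $L\ge2f(d)$.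

*Odd powers of the glide ($cm$).* Let $\rho(x,t)=(x,-t)$ and $\rho'(x,t)=(-x,t)=-\rho(x,t)$, and put
$$\widehat K=\tfrac12(K+\rho'K)=\tfrac12(K-\rho K).$$
The odd powers map $K$ to $\rho K+((j+\frac12)L,0)$, and this meets $\operatorname{int}K$ in interior points iff $((j+\frac12)L,0)\in\operatorname{int}(K-\rho K)=\operatorname{int}(2\widehat K)$. Since $\rho'\widehat K=\widehat K$, the slice of $\operatorname{int}\widehat K$ on the midline is an interval symmetric about $0$; let $\hat f(d)$ be its length ($0$ if it is empty). The nearest points $(\pm\frac L2,0)$ must avoid $\operatorname{int}(2\widehat K)$, so the condition is $\frac L4\ge\frac12\hat f(d)$, that is, $L\ge2\hat f(d)$.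

We record the outcome.

**Lemma 2.1.** For a fixed orientation of $K$ and fixed $d$, the pair $(w,L)$ is realized by a packing iff $w\ge2\max(d,W-d)$ and
$$L\ge\max(m,2f(d))\ \text{ for } p2mg,\qquad L\ge\max(m,2\hat f(d))\ \text{ for } cm .$$

## 3. The midline slice and the half chord

The two groups differ only in $f$ against $\hat f$. We compare these first.

**Lemma 3.1.** $\hat f(d)\ge f(d)$. If $K$ is symmetric in a vertical line, then $\hat f=f$.

**Proof.** Let $f(d)>0$ and let $[x_l,x_r]$ be the closed midline chord of $K$. Its midpoint $p=(p_x,0)$ lies in $\operatorname{int}K$, so $0=\frac12(p+\rho'p)\in\operatorname{int}\widehat K$. The points $\frac12[(x_r,0)+\rho'(x_l,0)]$ and $\frac12[(x_l,0)+\rho'(x_r,0)]$, which are $\pm(\frac{x_r-x_l}2,0)$, lie in $\widehat K$. A segment from an interior point to a point of a convex body is interior except possibly at the end, so the open segment between these two points lies in $\operatorname{int}\widehat K$, and $\hat f(d)\ge x_r-x_l=f(d)$. If $K$ is symmetric in the line $x=c$, then $\rho'K=K-(2c,0)$, so $\widehat K=K-(c,0)$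 has the same slices. $\square$

This proves item 1 of the theorem: parameters allowed for $cm$ are allowed for $p2mg$. It also gives the following.

**(3.1)** *At an orientation symmetric in a vertical line, $cm$ and $p2mg$ have the same minimal cost.*

When is $\hat f>f$? The next lemma is what will break the tie for $n\equiv\pm1$.

**Lemma 3.2.** Let $f(d)>0$, and suppose that near the midline the ends of the chord of $K$ at height $t$ are $x_r(t)=x_r(0)+pt$ and $x_l(t)=x_l(0)-qt$ for all small $t$ of either sign. If $\hat f(d)=f(d)$, then $p=q$.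

**Proof.** The point $\frac12[(x_r(t),t)+\rho'(x_l(-t),-t)]$ lies in $\widehat K$ and on the midline; its first coordinate is $\frac12(x_r(t)-x_l(-t))=\frac12(f(d)+t(p-q))$. The body $\widehat K$ is symmetric under $\rho'$ and the midline meets its interior, so $\hat f(d)\ge f(d)+t(p-q)$ for small $t$ of both signs. Equality $\hat f(d)=f(d)$ forces $p=q$. $\square$

We now minimize the $p2mg$ cost over $d$. A half-turn of the whole picture replaces $d$ by $W-d$, so we may take $d\ge W/2$, provided that orientations differing by a half-turn are counted separately. The cheapest cost at $d$ is then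
$$2d\max(m,2f(d)).$$

First, $f(W/2)\ge m/2$. Indeed, take a chord of length $m$, say at depth $d_1\le W/2$, and a point on the bottom support line. Their convex hull is a triangle whose slice at depth $W/2$ has length $m\frac{W/2}{W-d_1}\ge\frac m2$. The case $d_1\ge W/2$ is the same, upside down. Let
$$d^*=\sup\{d<W:\ f(d)\ge m/2\}\ \ge W/2 .$$
If $d^*<W$, then $f(d^*)=m/2$ by continuity; if $d^*=W$, then $f(d^*)=0$. In both cases the cost at $d=d^*$ is $2md^*$. We call the slice at depth $d^*$ the *half chord*. On $[W/2,d^*)$ we have $f\ge m/2$ by concavity, so the cost there is $4df(d)$, a product of positive concave functions and hence log-concave. It is therefore at least the minimum of its end values, which are $2Wf(W/2)$ and $4d^*f(d^*-)\ge2md^*$, where $f(d^*-)$ is the left limit. For $d>d^*$ the cost is $2dm>2md^*$. At $d=W/2$ it is $2Wf(W/2)$. Therefore: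

**(3.2)** *For a fixed orientation (half-turns counted separately) the minimal $p2mg$ cost is $\min\{2Wf(W/2),\,2md^*\}$.*

**Example: the disc.** For the unit disc $W=m=2$ and $f(W/2)=2$. The half chord has length $1$, so it lies at depth $\frac{\sqrt3}2$ below the center, and its endpoints $(\pm\frac12,-\frac{\sqrt3}2)$ lie in directions $60^\circ$ below the horizontal. The two candidates are $8$ and $4(1+\frac{\sqrt3}2)=4+2\sqrt3$; the second is smaller, and $\delta_{p2mg}=\delta_{cm}=\frac{2\pi}{4+2\sqrt3}=\frac\pi{2+\sqrt3}$. Keep the $60^\circ$ in mind: for an $n$-gon, much depends on which edges lie near these two directions.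

**Example: two orientations of the hexagon.** Let $n=6$, so $R=\frac2{\sqrt3}$ and $|P|=2\sqrt3$. With vertical edges, $m=2$ and the top is a vertex at height $\frac2{\sqrt3}$. The lower right edge runs from $(1,-\frac1{\sqrt3})$ to $(0,-\frac2{\sqrt3})$, so the half chord, of length $1$, ends at its midpoint, at depth $\frac{\sqrt3}2$. Thus $2md^*=4\bigl(\frac2{\sqrt3}+\frac{\sqrt3}2\bigr)=\frac{14}{\sqrt3}$, while $2Wf(W/2)=\frac{16}{\sqrt3}$. With an edge on top, $m=\frac4{\sqrt3}$, the half chord is the bottom edge, and both candidates are $\frac{16}{\sqrt3}$. The better of the two has density $4\sqrt3\cdot\frac{\sqrt3}{14}=\frac67$.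

**Example: scalene triangles.** For general convex bodies the first guess already fails here. Let $K$ be a triangle with three different side lengths. With a side on top and $d=W/2$ we have $f(W/2)=\frac m2$, so $w=W$, $L=m$ is allowed for $p2mg$, with cost $Wm=2|K|$ and density $1$. No $cm$ packing has density $1$. In any orientation the longest horizontal chord passes through a vertex of middle height (or is a side), and it cuts $K$ into at most two triangles of total height $W$; so $|K|=\frac12mW$. By Lemma 2.1 the cost is at least $Wm=2|K|$, with equality only if $d=W/2$ and $m\ge2\hat f(W/2)\ge2f(W/2)\ge m$. Then $f(W/2)=\frac m2$. If the longest chord is at depth $d_1$ with $0<d_1\le W/2$, then $f(W/2)=m\frac{W/2}{W-d_1}>\frac m2$, and similarly for $W/2\le d_1<W$. So a side is horizontal, and the midline cuts the other two sides in relatively interior points. Since $\hat f=f$, Lemma 3.2 says that these sides are equally inclined, so $K$ is isosceles, a contradiction.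

For claim (a) this suggests the strategy: *show that the minimum of (3.2) over all orientations is attained at an orientation symmetric in a vertical line.* Then (3.1) and item 1 give equality.

From now on the center of $P$ is the origin, $h$ is the support function of $P$ in the upward direction, and we write $d^*=h+y$, so $y$ is the depth of the half chord below the center.

## 4. Even $n$: a circumscribed hexagon of least area

For $n=4$ both densities are $1$ by Section 1. The formula agrees: $k=1$, $\tau_4=2\tan45^\circ+\tan 0=2$, and $\frac{4}{2+2}=1$. Let $n\ge6$ be even.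

**Step 1: the orientation and the relevant candidate.** Let $\varphi$, $|\varphi|\le\varepsilon$, be the angle of the edge normal nearest to the horizontal. Since $P=-P$, the longest horizontal chord passes through the center, so $m=2/\cos\varphi$, $f(W/2)=m$ and $W=2h$. Hence $2Wf(W/2)=2Wm\ge2md^*$, and the minimal cost is $2md^*=2(mh+my)$. As $f(h)=m>\frac m2$, we have $y>0$. We minimize $mh$ and $my$ separately and find the same minimizer.

**Step 2: $mh$ is smallest at $\varphi=0$.** If $4\mid n$, there is an edge normal at $90^\circ+\varphi$. The vertex nearest to the vertical is then at angular distance $\varepsilon-|\varphi|$, so $h=R\cos(\varepsilon-|\varphi|)$ and $mh=2+2\tan\varepsilon\tan|\varphi|\ge2$, with equality at $\varphi=0$. If $n\equiv2\pmod4$, there is a vertex at angle $90^\circ+\varphi$, so $h=R\cos\varphi$ and $mh=2R$ always. In both cases the minimum is $2h_n$.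

**Step 3: the closed chord of $P$ at height $-y$ has length exactly $m/2$.** This is needed so that the edges at its ends control the chord. It is clear if $d^*<W$. If $d^*=W$, slices just above the bottom have length at least $\frac m2$, so the bottom is a horizontal edge of length at least $\frac m2\ge1$. For $n\ge8$ this is impossible, as $2\tan\varepsilon\le2\tan22.5^\circ<1$. For $n=6$ a horizontal edge means $|\varphi|=30^\circ$, and its length $\frac2{\sqrt3}$ equals $\frac m2$.

**Step 4: a hexagon $H\supseteq P$ with $|H|\le2my$.** Let $E_r,E_l$ be the right and left ends of this chord. Points immediately to the right of $E_r$ are outside $P$, so some edge through $E_r$ has a unit outer normal $b$ with $b_x>0$; likewise some edge through $E_l$ has a normal $c$ with $c_x<0$. Let $a$ be the normal of an edge containing $(\frac m2,0)$. Put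
$$H=\{z:\ |z\cdot a|\le1,\ |z\cdot b|\le1,\ |z\cdot c|\le1\}.$$
Since $P=-P$, the vectors $-a,-b,-c$ are also edge normals of $P$, so $P\subseteq H=-H$. Let $f_H(t)$ be the length of the horizontal chord of $H$ at height $t$. The constraints from $\pm a$ give $f_H(0)\le m$, and those from $b$ and $c$ give $f_H(-y)\le\frac m2$. As $P\subseteq H=-H$, in fact $f_H(0)=m$ and $f_H(\pm y)=\frac m2$. All horizontal chords of a single strip are equal, so $H$ is not a strip; it is bounded, a parallelogram or a hexagon.

On its support $f_H$ is even, concave and piecewise linear, so $f_H\le m$. A supporting line at $y$ gives a number $\kappa$ with $f_H(t)\le\frac m2-\kappa(t-y)$ on the support, and $t=0$ gives $\kappa\ge\frac m{2y}>0$. The line takes the value $m$ at $t_1=y-\frac m{2\kappa}\ge0$ and the value $0$ at $t_2=y+\frac m{2\kappa}$. Hence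
$$|H|\le2\int_0^\infty\min\bigl\{m,\ (\tfrac m2-\kappa(t-y))_+\bigr\}\,dt=2\Bigl(mt_1+\frac m2(t_2-t_1)\Bigr)=m(t_1+t_2)=2my .$$

**Step 5: $|H|\ge2\tau_n$.** The polygon $H$ is circumscribed about the unit disc. Its normals $\pm a,\pm b,\pm c$ are edge normals of $P$, so their angular gaps are $2k_1\varepsilon,2k_2\varepsilon,2k_3\varepsilon$, each occurring twice, with integers $k_i\ge0$, $k_1+k_2+k_3=\frac n2$, and $k_i\varepsilon<\frac\pi2$ because $H$ is not a strip. Two neighboring normals with gap $2\theta$ bound, together with the center, a kite of area $\tan\theta$; so $|H|=2\sum\tan(k_i\varepsilon)$. If $k_i\ge k_j+2$, replacing them by $k_i-1,k_j+1$ does not increase the sum, because $\tan$ is convex on $[0,\frac\pi2)$. So the sum is smallest when the $k_i$ differ by at most $1$. Writing $\frac n2=3q+r$ with $r\in\{0,1,2\}$, this is $\{q,q,q\}$, $\{q,q,q+1\}$ or $\{q,q+1,q+1\}$, and each time it is $\{k,k,\frac n2-2k\}$ with $k$ the integer nearest to $\frac n6$. Thus $|H|\ge2\tau_n$, and with Step 4, $my\ge\tau_n$.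

**Step 6: equality at $\varphi=0$.** Put $k'=\frac n2-2k\in\{k-1,k,k+1\}$; since $n\ge6$, both $k,k'\ge1$. Let $H_0\supseteq P$ be the hexagon with normals at angles $0$, $-2k\varepsilon$, $-(\pi-2k\varepsilon)$ and their opposites, all edge normals of $P$ when $\varphi=0$. Its gaps are $2k\varepsilon,2k'\varepsilon,2k\varepsilon$, so $|H_0|=2\tau_n$. It is symmetric in the vertical axis. Its lower right side, with normal at $-2k\varepsilon$, runs from $(1,-\tan k\varepsilon)$ to $(0,-\sec k'\varepsilon)$ and has midpoint
$$M=(\tfrac12,-y_1),\qquad y_1=\tfrac12(\tan k\varepsilon+\sec k'\varepsilon).$$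
Slicing horizontally, $H_0$ has chords of length $2$ for $|t|\le\tan k\varepsilon$, and beyond that they decrease linearly to $0$ at $|t|=\sec k'\varepsilon$. So $|H_0|=2\bigl(2\tan k\varepsilon+(\sec k'\varepsilon-\tan k\varepsilon)\bigr)=4y_1$. Comparing the two area formulas, $2y_1=\tau_n$.

We claim $M\in P$. The side has its two ends at distances $\tan k\varepsilon$ and $\tan k'\varepsilon$ from its tangency point, so $M$ is at distance $\frac12|\tan k'\varepsilon-\tan k\varepsilon|$ from that point. If $k=k'$ this is $0$. Otherwise let $j=\min(k,k')$; the distance is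
$$\tfrac12\bigl(\tan(j+1)\varepsilon-\tan j\varepsilon\bigr)=\tfrac12\tan\varepsilon\,\bigl(1+\tan j\varepsilon\tan(j+1)\varepsilon\bigr)\le\tan\varepsilon,$$
because $j\varepsilon+(j+1)\varepsilon=(k+k')\varepsilon=\frac\pi2-k\varepsilon\le\frac\pi2$. The edge of $P$ on this side extends $\tan\varepsilon$ to both sides of the tangency point, so it contains $M$.

For $\varphi=0$ the polygon $P$ is symmetric in the vertical axis and $m=2$. By $M\in P\subseteq H_0$, its chord at height $-y_1$ has length exactly $1=\frac m2$. Chords between the center and this height have length at least $1$ by concavity, and lower ones are shorter than $1$ because those of $H_0$ are. Hence $y=y_1$ and $my=2y_1=\tau_n$.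

So $\varphi=0$ minimizes $mh$ and $my$ simultaneously. The minimal $p2mg$ cost is $2(2h_n+\tau_n)$, attained at an orientation symmetric in a vertical line, and by (3.1) and item 1 this proves item 2. (For $n=6$ it gives $2R+\sqrt3=\frac7{\sqrt3}$ and density $\frac67$, as found above.) If $12\mid n$, then $k=k'=\frac n6$, $\tau_n=3\tan30^\circ=\sqrt3$, and
$$\delta_{p2mg}(P)=\delta_{cm}(P)=\frac{n\tan\varepsilon}{2+\sqrt3}.\tag{4.1}$$

## 5. Fourfold centers and the number $2+\sqrt3$

We show that the $p4$ density has the same value as (4.1) when $12\mid n$. The upper bound uses only the incircle and holds for every $n$; the construction uses the divisibility.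

**Step 1: conditions on the center.** Let $s=a/2$. A $p4$ packing has density $4|P|/a^2=|P|/s^2$. The fourfold centers are $(0,0)$ and $(s,s)$ and the twofold centers $(s,0)$ and $(0,s)$, modulo $a\mathbb Z^2$. The rotations about $0$ carry $[0,s]^2$ onto $[-s,s]^2$, which is a cell; so after replacing $P_0$ by another copy, its center $z$ lies in $[0,s]^2$. The unit discs about the orbit of $z$ do not overlap, so distinct group elements move $z$ to points at mutual distance at least $2$. A quarter turn about $c$ moves $z$ by $\sqrt2\,|z-c|$, a half-turn by $2|z-c|$. Hence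
$$|z|\ge\sqrt2,\quad|z-(s,s)|\ge\sqrt2,\quad|z-(s,0)|\ge1,\quad|z-(0,s)|\ge1 .$$

**Step 2: $s\ge s_0$.** Let $s_0=\frac{\sqrt6+\sqrt2}2$, so $s_0^2=2+\sqrt3$, and suppose $s<s_0$. The four conditions are symmetric under reflection in both diagonals of $[0,s]^2$, so we may assume that $z$ lies in the triangle with vertices $0$, $B=(s,0)$, $D=(\frac s2,\frac s2)$.

If $s\le\sqrt2$, then every point of the triangle other than $B$ has $|z|<\sqrt2$, and $z=B$ violates $|z-B|\ge1$; contradiction.

If $s>\sqrt2$, then $|BD|=\frac s{\sqrt2}>1$. Let $E=(s-1,0)$, and let $Q$ be the point of the segment $BD$ with $|BQ|=1$. Then $|E|=s-1<\sqrt2$ and $|D|=\frac s{\sqrt2}<\frac{\sqrt3+1}2<\sqrt2$. The angle of the triangle at $D$ is right, so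
$$|Q|^2=\frac{s^2}2+\Bigl(\frac s{\sqrt2}-1\Bigr)^2<\Bigl(1+\frac{\sqrt3}2\Bigr)+\Bigl(1-\frac{\sqrt3}2\Bigr)=2,$$
since the middle expression increases for $s>\sqrt2$ and has the right-hand value at $s_0$. All vertices of the quadrilateral $0EQD$ lie in the open disc $|z|<\sqrt2$, so the whole quadrilateral does. All points of the triangle $BEQ$ other than $E$ and $Q$ lie in $|z-B|<1$. These two sets cover the triangle $0BD$; contradiction. Hence $s^2\ge2+\sqrt3$, and the density is at most $|P|/(2+\sqrt3)$.

**Step 3: attainment when $12\mid n$.** Take $s=s_0$, so $a=\sqrt6+\sqrt2\approx3.864$, take $z=(\frac{\sqrt6}2,\frac{\sqrt2}2)$, and give $P$ an edge normal at $15^\circ$. As $12\mid n$, all directions $15^\circ+30^\circ j$ are edge normals, quarter turns preserve the shape and orientation of $P$, and all copies are translates of $P=-P$. By transitivity it suffices to compare $P_0$ with the other copies: two copies with center difference $u$ have disjoint interiors iff $u\notin\operatorname{int}(2P)$. The differences from $z$ to the orbit points, modulo $a\mathbb Z^2$,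 are as follows.

* $(0,0)$: nonzero lattice vectors have length at least $a>2\sqrt2$.
* $(-s_0,\frac{\sqrt6-\sqrt2}2)\approx(-1.932,0.518)$: the vectors $(\pm s_0,\frac{\sqrt6-\sqrt2}2)$ have length $2$, since $(2+\sqrt3)+(2-\sqrt3)=4$, and directions $15^\circ$ and $165^\circ$. All others have $|x|>5$ or $|y|>3.3$.
* $(-\sqrt6,-\sqrt2)$: the vector $(\sqrt2,-\sqrt2)$ has length $2$ and direction $315^\circ$; $(-\sqrt6,-\sqrt2)$ and $(\sqrt2,\sqrt6)$ have length $2\sqrt2$; $(-\sqrt6,\sqrt6)$ has length $\sqrt{12}$. All others have a coordinate of modulus greater than $5$.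
* $(-\frac{\sqrt6-\sqrt2}2,-s_0)\approx(-0.518,-1.932)$: the vectors $(-\frac{\sqrt6-\sqrt2}2,\pm s_0)$ have length $2$ and directions $105^\circ$ and $255^\circ$. All others have $|x|>3.3$ or $|y|>5$.

The vectors of length $2$ are $2\nu$ with $\nu$ an edge normal, so they lie on the boundary of $2P$. All the others have length at least $2\sqrt2>2\sec15^\circ\ge2R$, so they lie outside $2P$. This is a packing of density $|P|/(2+\sqrt3)$. With (4.1) this proves item 5, and with it claim (b).

## 6. Odd $n$: tilted polygons and pairs of edges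

For $n=3$ both densities are $1$ by Section 1. The formula of item 3 agrees: $m_0=2\sqrt3$, $a_0=\frac12$, $\sigma_0=30^\circ$, $y_0=2(1-\frac34)=\frac12$, and $\frac{3\sqrt3}{2\sqrt3\cdot3/2}=1$. From now on $n\ge5$ is odd.

The argument of Section 4 stops at one precise place. The hexagon $H$ was cut out by $|z\cdot b|\le1$; for odd $n$ the vertex opposite to the edge with normal $b$ has $z\cdot b=-R<-1$, so $P\not\subseteq H$, and the area comparison is gone. We work directly with the lines carrying the ends of the half chord.

**Step 1: orientations.** Let the *upright* orientation be the one with a horizontal edge on top. Rotation by $2\varepsilon$ preserves $P$ and the upright polygon is symmetric in a vertical line. So up to symmetries of $P$ and reflection in a vertical line, every orientation is the upright one turned clockwise by some $v\in[0,\varepsilon]$. (A half-turn is a rotation by $n\varepsilon$, which is $\varepsilon$ modulo $2\varepsilon$; so $v=\varepsilon$ is the upright polygon turned upside down.) Put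
$$S=\sin\tfrac\varepsilon2,\qquad C=\cos\tfrac\varepsilon2,\qquad\mu=\frac C{\cos\varepsilon}\ge1 .$$

**Step 2: $h$, $m$, $W$ as functions of $v$.** The top edge has normal at $90^\circ-v$, and the vertex nearest to the vertical is at angular distance $\varepsilon-v$ from it. The difference body $P-P$ has normals $\pm$ those of $P$; since $n$ is odd, these are spaced by $\varepsilon$, and in each such direction one of $P,-P$ contributes $1$ and the other $R$. So $P-P$ is a regular $2n$-gon of inradius $1+R$. As $90^\circ=\frac n2\varepsilon$ is a half-odd multiple of $\varepsilon$, its normal nearest to the horizontal is at angle $\frac\varepsilon2-v$. Hence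
$$h=R\cos(\varepsilon-v),\qquad m=\frac{1+R}{\cos(\frac\varepsilon2-v)},\qquad W\ge1+R .\tag{6.1}$$
Since $1+R=\frac{1+\cos\varepsilon}{\cos\varepsilon}=\frac{2C^2}{\cos\varepsilon}$, the value at $v=0$ is $m_0=\frac{1+R}C=2\mu$, as in item 3. We have $2\le1+R\le m\le m_0\le2.352<2\sqrt2$, the numerical bound being the value at $n=5$, because $\mu$ decreases with $n$ (rule (M) in Section 7).

**Step 3: edges.** Edges whose normal has a positive $x$-component have normals at angles $-\beta$, and those with a negative $x$-component at angles $-(\pi-\gamma)$, where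
$$\beta=a\varepsilon+v,\qquad\gamma=c\varepsilon-v,\qquad a,c\in2\mathbb Z-\tfrac n2,\qquad\beta,\gamma\in(-\tfrac\pi2,\tfrac\pi2).$$
Indeed the normals are at $\frac n2\varepsilon-v+2j\varepsilon$. Setting this equal to $-\beta$ gives $a\in-\frac n2+2\mathbb Z$. Setting it equal to $-\pi+\gamma$ gives $c\in\frac{3n}2+2\mathbb Z=-\frac n2+2\mathbb Z$. A right edge says $x\cos\beta+y'\sin\beta\le1$ at depth $y'$ below the center, and a left edge says $-x\cos\gamma+y'\sin\gamma\le1$. So the chord of $P$ at depth $y'$ has length at most
$$\phi_{\beta\gamma}(y')=\frac{1-y'\sin\beta}{\cos\beta}+\frac{1-y'\sin\gamma}{\cos\gamma},\qquad\text{with slope }-\frac{\sin(\beta+\gamma)}{\cos\beta\cos\gamma}.\tag{6.2}$$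

**Step 4: the half chord and its pair of edges.** Let $F(v)=md^*=m(h+y)$; by (3.2) the minimal cost is $\min\{2Wf(W/2),2F(v)\}$. Exactly one of two things happens.

* (i) $d^*=W$. Then the bottom edge is horizontal, of length at least $\frac m2$, and $y=1$.
* (ii) $d^*<W$. Then the chord at depth $y$ has length $\frac m2$ and lower chords are shorter. The edges descending from its two ends are not horizontal and form a pair $(\beta,\gamma)$ with $\phi_{\beta\gamma}(y)=\frac m2$. Just below, the chord length is $\phi_{\beta\gamma}$, which decreases, so $\beta+\gamma\in(0,\pi)$.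

Conversely, let $(\beta,\gamma)$ be any pair with $\beta+\gamma\in(0,\pi)$ and let $y_{\beta\gamma}$ be the solution of $\phi_{\beta\gamma}=\frac m2$. The closed chord at depth $y$ has length at least $\frac m2$ and at most $\phi_{\beta\gamma}(y)$, and $\phi_{\beta\gamma}$ decreases; so $y\le y_{\beta\gamma}$. Write $\beta=\sigma+\delta$, $\gamma=\sigma-\delta$, with $0<\sigma<\frac\pi2$ and $|\delta|<\frac\pi2-\sigma$. Solving $\phi_{\beta\gamma}=\frac m2$ and using $\cos\beta+\cos\gamma=2\cos\sigma\cos\delta$ and $\cos\beta\cos\gamma=\cos^2\sigma-\sin^2\delta$,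
$$y_{\beta\gamma}=\frac{\cos\beta+\cos\gamma-\frac m2\cos\beta\cos\gamma}{\sin(\beta+\gamma)}=\frac{\cos\delta-\frac m4\cos\sigma}{\sin\sigma}+\frac m4\cdot\frac{\sin^2\delta}{\sin\sigma\cos\sigma}.\tag{6.3}$$

**Step 5: the bound from the disc.** The unit disc inside $P$ has a chord of length $\frac m2$ at depth $\sqrt{1-m^2/16}<1$, so
$$y\ge Y(m):=\sqrt{1-m^2/16}>0 .\tag{6.4}$$
Define $\alpha_0$ by $\cos\alpha_0=\frac{m_0}4=\frac\mu2$, and $Y_0=Y(m_0)=\sin\alpha_0$. As $\mu\ge1$, $\alpha_0\le60^\circ$.

**Step 6: the upright orientation.** At $v=0$ we have $h=R\cos\varepsilon=1$, and the bottom is a vertex, so (ii) holds. The half chord is symmetric, so its pair has $a=c$, $\delta=0$, $\sigma=a\varepsilon$. Then (6.3) reads $\frac{1-\cos\alpha_0\cos\sigma}{\sin\sigma}=Y_0+\frac{1-\cos(\sigma-\alpha_0)}{\sin\sigma}$. Since $y\le y_{\beta\gamma}$ for every pair, with equality for the actual one,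
$$F(0)=\min_aF_a(0),\qquad F_a(0)=m_0\bigl(1+Y_0+\mathcal E(a\varepsilon)\bigr),\qquad\mathcal E(\sigma)=\frac{1-\cos(\sigma-\alpha_0)}{\sin\sigma},\tag{6.5}$$
the minimum being over $a\in2\mathbb Z-\frac n2$ with $0<a\varepsilon<\frac\pi2$. So $\mathcal E$ measures how far the edge carrying the half chord is from the ideal direction $\alpha_0$, which is close to the $60^\circ$ of the disc.

The quickest attempt to show $F(v)\ge F(0)$ is to use (6.4), that is, $F(v)\ge m(h+Y(m))$. As $v\to0$ the right-hand side tends to $m_0(1+Y_0)$, which is less than $F(0)$ as soon as no $a\varepsilon$ equals $\alpha_0$. For $n=9$ the admissible $a\varepsilon$ are $30^\circ$ and $70^\circ$, while $\alpha_0\approx58.4^\circ$. So this attempt fails for small $v$. What it forgets is which pair of edges carries the half chord. If $v$ is small and $a=c$, we can compute exactly. If $a\ne c$, then $\delta=\frac{a-c}2\varepsilon+v$ is at least $\varepsilon-v$ in absolute value, and the last term of (6.3) is a penalty. This distinction carries the proof.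

## 7. Pairs with $a=c$ are exact, pairs with $a\ne c$ pay a penalty

**(M) Numerical bounds.** As $n$ increases, $\varepsilon$ decreases; $\cos\varepsilon$, $C$ and $\frac{\sin\varepsilon}\varepsilon$ increase, and $\sin\varepsilon,\tan\varepsilon,R$ decrease. Also $\mu$ decreases to $1$, because $\frac d{d\varepsilon}\log\mu=\tan\varepsilon-\frac12\tan\frac\varepsilon2>0$; hence $Y_0=\sqrt{1-\mu^2/4}$ increases. So a bound on such a quantity for all $n\ge N$ follows from its value at $n=N$. Moreover $\frac{\sin x}x$ is decreasing on $(0,\pi)$.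

**Step 1: pairs with $a=c$.** We compute $m(h+y_{\beta\gamma})$ as a polynomial in one parameter and see that it is smallest at $v=0$. Here $\delta=v$ and $\sigma=a\varepsilon$; as $a$ is a positive half-odd number, $\sigma\ge\frac\varepsilon2$. Put $\lambda=\frac{\sin v}{\cos(\varepsilon/2-v)}\ge0$. Recall $m=\frac{m_0C}{\cos(\varepsilon/2-v)}$. From $\cos(\frac\varepsilon2-v)=C\cos v+S\sin v$ we get
$$m\cos v=m_0(1-S\lambda),\qquad m\sin v=m_0C\lambda .$$
From $C\cos(\varepsilon-v)-\cos\varepsilon\cos(\frac\varepsilon2-v)=\frac12\bigl[\cos(\frac\varepsilon2-v)-\cos(\frac\varepsilon2+v)\bigr]=S\sin v$ we get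
$$mh=\frac{m_0C\cos(\varepsilon-v)}{\cos\varepsilon\cos(\frac\varepsilon2-v)}=m_0\Bigl(1+\frac{S\lambda}{\cos\varepsilon}\Bigr).\tag{7.1}$$
Finally $\cos^2\sigma-\sin^2v=\cos^2\sigma\cos^2v-\sin^2\sigma\sin^2v$, so $m^2(\cos^2\sigma-\sin^2v)=m_0^2\bigl[(1-S\lambda)^2\cos^2\sigma-C^2\lambda^2\sin^2\sigma\bigr]$. Inserting all this in (6.3), with $\frac{m_0}4=\frac\mu2$,
$$\frac{m(h+y_{\beta\gamma})}{m_0}=1+\frac{S\lambda}{\cos\varepsilon}+\frac{1-S\lambda}{\sin\sigma}-\frac\mu2\Bigl[(1-S\lambda)^2\cot\sigma-C^2\lambda^2\tan\sigma\Bigr].$$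
The coefficient of $\lambda^2$ is $\frac\mu2(C^2\tan\sigma-S^2\cot\sigma)\ge0$, because $\tan\sigma\ge\tan\frac\varepsilon2$. The coefficient of $\lambda$ is
$$S\Bigl[\frac1{\cos\varepsilon}-\frac1{\sin\sigma}+\mu\cot\sigma\Bigr]\ge S\,\frac{\sin\sigma+\cos\sigma-1}{\sin\sigma}\ge0 .$$
The value at $\lambda=0$ is $F_a(0)/m_0$. Hence:

**(7.2)** *If the pair in (ii) has $a=c$, then $F(v)\ge F_a(0)\ge F(0)$.*

**Step 2: all other cases.** We bound $y$ below by a quantity that does not depend on the pair. Let the pair have $a\ne c$. Then $\delta=\frac{a-c}2\varepsilon+v$ with $\frac{a-c}2\in\mathbb Z\setminus\{0\}$, so $|\delta|\ge\varepsilon-v$. Put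
$$q=\sin^2(\varepsilon-v),\qquad z=\cos(\varepsilon-v)\ge\cos36^\circ>0.8,\qquad r=\tfrac m4\le\tfrac{m_0}4<0.59 .$$
For fixed $\sigma$, (6.3) is the concave quadratic $\frac{T-r\cos\sigma}{\sin\sigma}+\frac{r(1-T^2)}{\sin\sigma\cos\sigma}$ in $T=\cos\delta$. The constraint $|\delta|<\frac\pi2-\sigma$ says $T>\sin\sigma$, so $T\in(\sin\sigma,z]$. At $T=\sin\sigma$ the quadratic has the value $1-r\cot\sigma+r\cot\sigma=1$. By concavity, $y$ is at least the minimum of $1$ and the value at $T=z$. In the value at $z$, the Cauchy–Schwarz inequality $r\cos\sigma+\sqrt{z^2-r^2}\,\sin\sigma\le z$ gives $\frac{z-r\cos\sigma}{\sin\sigma}\ge\sqrt{z^2-r^2}$, and $\sin\sigma\cos\sigma\le\frac12$ bounds the last term below by $2rq$. So the value at $z$ is at least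
$$B:=\sqrt{1-\tfrac{m^2}{16}-q}+\tfrac m2\,q .$$

Next, $B\le1$. Put $Y=Y(m)$ and $u=\sqrt{Y^2-q}$. Then $B=u+\frac m2(Y^2-u^2)$, and $u-\frac m2u^2\le\frac1{2m}$, so $B\le b(m):=\frac1{2m}+\frac m2-\frac{m^3}{32}$. Here $b(2)=1$. With $t=m^2$, $b'(m)=\frac12-\frac1{2t}-\frac{3t}{32}$; this is $0$ at $t=4$, and it decreases for $t\ge4$ since its $t$-derivative $\frac1{2t^2}-\frac3{32}$ is negative there. So $b\le1$ on $m\ge2$.

Hence $y\ge\min\{1,B\}=B$ whenever $a\ne c$. In case (i), $y=1\ge B$ as well. Thus:

**(7.3)** *In all cases other than (7.2), $F(v)\ge m(h+B)$.*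

**Step 3: a lower bound for $m(h+B)$.** We compare with $m_0(1+Y_0)$, writing $m(h+B)=mh+mY(m)+m(B-Y(m))$.

For the first term, (7.1) gives $mh-m_0=m_0\dfrac{S\sin v}{\cos\varepsilon\cos(\frac\varepsilon2-v)}$.

For the second, put $m=4\cos\alpha$; then $mY(m)=2\sin2\alpha$ and $\frac d{dm}(mY(m))=-\frac{\cos2\alpha}{\sin\alpha}=2\sin\alpha-\frac1{\sin\alpha}$. This is at most $\sqrt3-\frac2{\sqrt3}=\frac1{\sqrt3}$, since $m\ge2$ means $\alpha\le60^\circ$. As $m\le m_0$,
$$m_0Y_0-mY(m)\le\frac{m_0-m}{\sqrt3}=\frac{m_0}{\sqrt3}\cdot\frac{\cos(\frac\varepsilon2-v)-\cos\frac\varepsilon2}{\cos(\frac\varepsilon2-v)}=\frac{m_0}{\sqrt3}\cdot\frac{2\sin\frac{\varepsilon-v}2\sin\frac v2}{\cos(\frac\varepsilon2-v)} .$$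

For the third, $B-Y=\frac m2q-\bigl(Y-\sqrt{Y^2-q}\bigr)=q\Bigl[\dfrac m2-\dfrac1{Y+\sqrt{Y^2-q}}\Bigr]$ with $Y=Y(m)$.

Now insert $\sin v=2\sin\frac v2\cos\frac v2$ and $\sin\frac{\varepsilon-v}2=S\cos\frac v2-C\sin\frac v2$, and use $\cos\varepsilon\le1$, $\cos(\frac\varepsilon2-v)\le1$, $m\ge2$ and $\frac m{m_0}=\frac C{\cos(\varepsilon/2-v)}\ge C$. The result is
$$\frac{m(h+B)}{m_0}-1-Y_0\ \ge\ J:=2\sin\tfrac v2\Bigl[\bigl(1-\tfrac1{\sqrt3}\bigr)S\cos\tfrac v2+\tfrac1{\sqrt3}C\sin\tfrac v2\Bigr]+Cq\Bigl[1-\frac1{Y+\sqrt{Y^2-q}}\Bigr],\tag{7.4}$$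
valid when the last bracket is nonnegative (the first one always is). Note that $J$ depends on $v$.

**Step 4: $J\ge0.24\,\varepsilon^2$ for $n\ge7$, and $J\ge0$ for $n=5$.** Let $n\ge7$. By (M), with values at $n=7$: $C\ge0.9749$; $Y^2\ge1-\frac{m_0^2}{16}=1-\frac{\mu^2}4\ge0.7072$; $q\le\sin^2\varepsilon\le0.1883$. So $Y+\sqrt{Y^2-q}\ge0.8409+0.7203$, and the last bracket is at least $0.359$. Also $\frac{\sin x}x\ge0.9667$ on $(0,\varepsilon]$ and $\ge0.9916$ on $(0,\frac\varepsilon2]$. Put $u=v/\varepsilon\in[0,1]$. The three terms of $J$ satisfy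
$$\bigl(1-\tfrac1{\sqrt3}\bigr)S\sin v\ge0.202\,u\,\varepsilon^2,\qquad\tfrac2{\sqrt3}C\sin^2\tfrac v2\ge0.276\,u^2\varepsilon^2,\qquad Cq[\,\cdot\,]\ge0.327(1-u)^2\varepsilon^2 .$$
Hence $J/\varepsilon^2\ge0.327-0.452u+0.603u^2\ge0.327-\frac{0.452^2}{2.412}>0.24$. For $n=5$: $Y^2\ge0.654$ and $q\le\sin^236^\circ\le0.346$, so $Y+\sqrt{Y^2-q}\ge1.36$, the last bracket is positive, and $J\ge0$.

**Step 5: the other candidate $2Wf(W/2)$.** The support function of $P$ takes values in $[1,R]$. So the horizontal line halfway between the two support lines is at distance at most $\frac{R-1}2$ from the center, and its chord in the unit disc already has length at least $2\sqrt{1-(R-1)^2/4}$. With $W\ge1+R$ this gives $Wf(W/2)\ge2(1+R)\sqrt{1-(R-1)^2/4}$. As $m_0=\frac{1+R}C$: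

**(7.5)** *If $X\le m_0(1+\eta)$ and $\frac{1+\eta}C<2\sqrt{1-(R-1)^2/4}$, then $Wf(W/2)>X$ at every orientation.*

## 8. Where the number $12$ enters, and the upright polygon for $n\not\equiv\pm1$

By (6.5), at $v=0$ everything depends on how close $a\varepsilon$ can be to $\alpha_0$, hence to $\frac\pi3=\frac n3\varepsilon$. For $a=2j-\frac n2$ we have $a-\frac n3=2j-\frac{5n}6$, and modulo $2$ this depends only on $n$ modulo $12$. The representative nearest to $0$ is
$$-\tfrac56,\ -\tfrac12,\ -\tfrac16,\ \tfrac16,\ \tfrac12,\ \tfrac56\qquad\text{for } n\equiv1,3,5,7,9,11\pmod{12}.$$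
If $\sigma=\frac\pi3+\theta\varepsilon$ with $\theta$ fixed and $\varepsilon\to0$, then $\mathcal E(\sigma)\approx\frac{\theta^2}{\sqrt3}\varepsilon^2$, because $\alpha_0=\frac\pi3+O(\varepsilon^2)$ by (8.1) below. This is about $0.016\,\varepsilon^2$ for $|\theta|=\frac16$, $0.144\,\varepsilon^2$ for $|\theta|=\frac12$ and $0.401\,\varepsilon^2$ for $|\theta|=\frac56$. The penalty for $a\ne c$ is at least $0.24\,\varepsilon^2$ for $n\ge7$ by Step 4. So in the first two cases the upright orientation should win, and in the last it is in danger. We now make the first half rigorous.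

Let $n\ge5$ be odd, $n\not\equiv\pm1\pmod{12}$, and let $a_0,\sigma_0=a_0\varepsilon$ be as in item 3. Then $|\sigma_0-\frac\pi3|\le\frac\varepsilon2$, with $\frac\varepsilon6$ in place of $\frac\varepsilon2$ for $n=5,7$; in particular $0<\sigma_0<\frac\pi2$. Put $E_0=\mathcal E(\sigma_0)$.

**Step 1: how far $\alpha_0$ is from $60^\circ$.** We have
$$\mu-1=\frac{\cos\frac\varepsilon2-\cos\varepsilon}{\cos\varepsilon}=\frac{2\sin\frac{3\varepsilon}4\sin\frac\varepsilon4}{\cos\varepsilon}\le\frac{3\varepsilon^2}{8\cos\varepsilon}.$$
Apply the mean value theorem to $\cos\alpha_0-\cos\frac\pi3=\frac{\mu-1}2$; the intermediate sine lies between $\sin\alpha_0$ and $\frac{\sqrt3}2$. So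
$$\frac{\mu-1}{\sqrt3}\ \le\ s:=\frac\pi3-\alpha_0\ \le\ \frac{\mu-1}{2\sin\alpha_0}.\tag{8.1}$$

**Step 2: $E_0\le J$ for all $v\in[0,\varepsilon]$.**

* $n=5$. Here $\sigma_0=\frac32\cdot36^\circ=54^\circ$. Since $4\sin18^\circ\cos36^\circ=1$, $\cos\alpha_0=\frac{\cos18^\circ}{2\cos36^\circ}=2\sin18^\circ\cos18^\circ=\sin36^\circ=\cos54^\circ$. So $\alpha_0=\sigma_0$ and $E_0=0\le J$.
* $n=7$. By (8.1) $s\le\frac{0.0821}{2(0.8409)}<0.11\varepsilon$, so $|\sigma_0-\alpha_0|\le(\frac16+0.11)\varepsilon\le0.278\varepsilon$. As $\sigma_0=\frac\pi3+\frac\varepsilon6$, $E_0\le\frac{(0.278)^2\varepsilon^2}{2\sin60^\circ}<0.05\varepsilon^2<J$.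
* $n\ge9$. By (M), $\cos\varepsilon\ge0.9396$ and $\sin\alpha_0\ge0.8517$, so $s\le\frac{3\varepsilon^2}{16\cdot0.9396\cdot0.8517}\le0.2344\varepsilon^2\le0.082\varepsilon$, since $\varepsilon\le\frac\pi9<0.3491$. So $|\sigma_0-\alpha_0|\le0.582\varepsilon$, $\sigma_0\ge50^\circ$, and $E_0\le\frac{(0.582)^2\varepsilon^2}{2\sin50^\circ}<0.222\varepsilon^2<J$.

**Step 3: $F(v)\ge F(0)$.** In the cases (7.3) we get $F(v)\ge m_0(1+Y_0+J)\ge m_0(1+Y_0+E_0)=F_{a_0}(0)\ge F(0)$. In the remaining case this is (7.2).

**Step 4: the other candidate is larger.** Use (7.5) with $X=F_{a_0}(0)$ and $\eta=Y_0+E_0$. For $n\ge7$ we have $Y_0\le\sin60^\circ<0.8661$ and $E_0<0.24\varepsilon^2\le0.0484$, so $\frac{1+\eta}C\le\frac{1.9145}{0.9749}<1.965<1.996\le2\sqrt{1-(R-1)^2/4}$. For $n=5$, $\eta=\sin54^\circ$ and $\frac{1+\eta}C\le\frac{1.8091}{0.951}<1.91<1.98\le2\sqrt{1-(R-1)^2/4}$. So $2Wf(W/2)>2F_{a_0}(0)\ge2F(0)$ at every orientation.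

Thus the minimal $p2mg$ cost over all orientations is $2F(0)$, attained at the upright orientation, which is symmetric in a vertical line. By (3.1) and item 1, $\delta_{p2mg}(P)=\delta_{cm}(P)=|P|/F(0)$. Together with Section 4 and $n=3$, this proves claim (a).

**Step 5: the value.** We show $F(0)=F_{a_0}(0)$. For $n=5$, $a_0=\frac32$ is the only admissible $a$. For $n=7$ the only other one is $a=\frac12$, with $\sigma=\frac\pi{14}$ and $|\sigma-\alpha_0|>44^\circ$, so $\mathcal E(\sigma)\ge1-\cos44^\circ>0.28>E_0$. For $n\ge9$, $a\ne a_0$ gives $|a-a_0|\ge2$, so $|\sigma-\alpha_0|\ge2\varepsilon-0.582\varepsilon=1.418\varepsilon$ and, using $1-\cos x\ge\frac{x^2}2(1-\frac{x^2}{12})$ with $x=1.418\varepsilon<0.5$, $\mathcal E(\sigma)\ge1-\cos(1.418\varepsilon)>0.98\varepsilon^2>E_0$. Finally $Y_0+E_0=\frac{1-(m_0/4)\cos\sigma_0}{\sin\sigma_0}=y_0$, so $F(0)=m_0(1+y_0)$, and item 3 follows. $\square$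

## 9. $n\equiv\pm1\pmod{12}$: the minimum moves to a tilted polygon

Here $n\ge11$, and $n\ge13$ if $n\equiv1$. We show that $F$ is minimal strictly inside $(0,\varepsilon)$, and that at such an orientation $cm$ cannot do as well as $p2mg$. Bottom edges have length at most $2\tan\varepsilon\le0.6<1\le\frac m2$, so case (i) never occurs: always $d^*<W$ and $f(d^*)=\frac m2$.

**Step 1: $F$ is continuous on $[0,\varepsilon]$.** This ensures that a minimum exists. Let $v_k\to v$ and let $y(v_k)\to y'$ along a subsequence. The ends of the chords at depth $y(v_k)$ accumulate at points of the polygon with orientation $v$, so the chord of that polygon at depth $y'$ has length at least $\frac{m(v)}2>0$. Neither a bottom vertex nor a bottom edge is that long, so $y'$ lies strictly above the bottom. As $y'\ge0$, the line at depth $y'$ meets the interior of the polygon, and the chords cut from a polygon by lines meeting its interior vary continuously. So the chord at depth $y'$ has length exactly $\frac{m(v)}2$. By concavity, $\{f\ge\frac m2\}$ is an interval. The chord through the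 center has length at least $2>\frac m2$, so $f=\frac m2$ only at end points of this interval, and its upper end, if $f=\frac m2$ there, has depth less than $h$. As $y'\ge0$, the depth $h+y'$ must be the lower end: $h+y'=d^*$, that is, $y'=y(v)$. Every sequence has such a subsequence, so $y$, and with it $F$, is continuous.

**Step 2: an upper bound for $F(\varepsilon/2)$.** Take $v=\frac\varepsilon2$ and a pair with $a-c=-2$; then $\delta=-\varepsilon+\frac\varepsilon2=-\frac\varepsilon2$ and $\sigma=(a+1)\varepsilon$. As $a+1-\frac n3=2j+1-\frac{5n}6$, the shift by $1$ turns the offsets $\mp\frac56$ into $\pm\frac16$: we may choose $\sigma=\frac\pi3\pm\frac\varepsilon6$, with sign $+$ for $n\equiv1$ and $-$ for $n\equiv-1$. Now $m=1+R=m_0C$ and $mh=m_0RC^2=m_0\frac{1+R}2$. From (6.3) with $\cos\delta=C$, $\sin^2\delta=S^2$,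
$$my_{\beta\gamma}=m_0C^2\Bigl[Y_0+\mathcal E(\sigma)+\frac{\cos\alpha_0\,S^2}{\sin\sigma\cos\sigma}\Bigr].$$
Using $y\le y_{\beta\gamma}$, $\frac{R-1}2=\frac{S^2}{\cos\varepsilon}$, $C^2=1-S^2$ and $S^2\le\frac{\varepsilon^2}4$,
$$\frac{F(\varepsilon/2)}{m_0}-1-Y_0\le\frac{\varepsilon^2}4\Bigl[\frac1{\cos\varepsilon}-\sin\alpha_0+\frac{\cos\alpha_0}{\sin\sigma\cos\sigma}\Bigr]+\mathcal E(\sigma).\tag{9.1}$$

* $n\equiv1$, $n\ge13$. $\sin\sigma\cos\sigma=\frac12\sin(120^\circ+\frac\varepsilon3)\ge0.4114$, so the bracket is at most $1.0300-0.8594+\frac{0.5113}{0.4114}<1.4135$. By (8.1) $s\le0.2248\varepsilon^2\le0.0544\varepsilon$, so $0\le\sigma-\alpha_0=\frac\varepsilon6+s\le0.2211\varepsilon$ and $\mathcal E(\sigma)\le\frac{(0.2211\varepsilon)^2}{2\sin60^\circ}<0.0283\varepsilon^2$. The right-hand side of (9.1) is less than $0.382\varepsilon^2$.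
* $n\equiv-1$, $n\ge11$. $\sin\sigma\cos\sigma=\frac12\sin(120^\circ-\frac\varepsilon3)\ge\frac12\sin120^\circ$, so the bracket is at most $1.0423-0.8567+\frac{0.5159}{0.4330}<1.378$. By (8.1) $0\le s\le0.0653\varepsilon$, so $|\sigma-\alpha_0|=|s-\frac\varepsilon6|\le\frac\varepsilon6$; as $\sigma\ge57^\circ$, $\mathcal E(\sigma)<0.0166\varepsilon^2$. The right-hand side of (9.1) is less than $0.362\varepsilon^2$.

**Step 3: lower bounds for $F(\varepsilon)$ and $F(0)$.** At $v=\varepsilon$ we have $m=m_0$ and $h=R$, so by (6.4) $F(\varepsilon)\ge m_0(R+Y_0)\ge m_0(1+Y_0+\frac{\varepsilon^2}2)$. At $v=0$, by (6.5), we bound $\mathcal E(\sigma)$ over all admissible $\sigma=a\varepsilon$, using $1-\cos x\ge\frac{x^2}2(1-\frac{x^2}{12})$.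

Let $n\equiv1$. Then $\sigma=\frac\pi3-\frac{5\varepsilon}6+2i\varepsilon$ with $i\in\mathbb Z$. For $i=0$, $\alpha_0-\sigma=\frac{5\varepsilon}6-s$ satisfies $0.83334\varepsilon\ge\alpha_0-\sigma\ge0.83333\varepsilon-0.2248\varepsilon^2$. Also $\sin\sigma\le\frac{\sqrt3}2-\frac12\sin\frac{5\varepsilon}6\le0.86603-0.4138\varepsilon$. For $0<\varepsilon\le\frac\pi{13}<0.2417$,
$$(0.83333-0.2248\varepsilon)^2-0.79(0.86603-0.4138\varepsilon)\ge0.0102-0.0478\varepsilon+0.0505\varepsilon^2>0,$$
since the quadratic decreases on this range and is positive at $0.2417$. As $\frac{(0.2015)^2}{12}<0.0034$, we get $\mathcal E(\sigma)\ge\frac12(0.9966)(0.79)\varepsilon^2>0.393\varepsilon^2$. For $i\ne0$, $|\sigma-\alpha_0|=|s-\frac{5\varepsilon}6+2i\varepsilon|\ge\frac76\varepsilon$, and $\mathcal E(\sigma)\ge1-\cos\frac{7\varepsilon}6\ge0.67\varepsilon^2$.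

Let $n\equiv-1$. Then $\sigma=\frac\pi3+\frac{5\varepsilon}6+2i\varepsilon$. By $\frac{\sin x}x\ge1-\frac{x^2}6$, $\frac{\sin(3\varepsilon/4)}{3\varepsilon/4}\cdot\frac{\sin(\varepsilon/4)}{\varepsilon/4}\ge1-0.105\varepsilon^2$. With $\frac1{\cos\varepsilon}\ge1+\frac{\varepsilon^2}2$ this gives $\mu-1\ge\frac38\varepsilon^2(1-0.105\varepsilon^2)(1+\frac{\varepsilon^2}2)\ge\frac38\varepsilon^2$, so $s\ge0.2165\varepsilon^2$ by (8.1). For $i=0$, $\sigma-\alpha_0=\frac{5\varepsilon}6+s\ge\Delta:=0.8333\varepsilon+0.2165\varepsilon^2$ and $\sin\sigma\le\frac{\sqrt3}2+\frac12\sin\frac{5\varepsilon}6\le0.86603+0.41667\varepsilon$. Since $(0.8333+0.2165\varepsilon)^2\ge0.694+0.360\varepsilon\ge0.8(0.86603+0.41667\varepsilon)$ and $\Delta\le0.256$, we get $\mathcal E(\sigma)\ge\frac{1-\cos\Delta}{\sin\sigma}\ge\frac12(0.994)(0.8)\varepsilon^2>0.397\varepsilon^2$. For $i\ne0$, $|\sigma-\alpha_0|\ge\frac76\varepsilon-s\ge1.10\varepsilon$, and $\mathcal E(\sigma)\ge0.59\varepsilon^2$.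

In both classes, $F(\varepsilon/2)<\min\{F(0),F(\varepsilon)\}$. Let $F_{\min}=\min_{[0,\varepsilon]}F$. Every $v$ with $F(v)=F_{\min}$ lies in $(0,\varepsilon)$. Now (7.5) with $X=F_{\min}\le F(\varepsilon/2)$ and $\frac{1+\eta}C\le\frac{1+0.8661+0.0312}{0.9898}<1.92<1.99\le2\sqrt{1-(R-1)^2/4}$ shows $Wf(W/2)>F_{\min}$ at every orientation. So the minimal $p2mg$ cost is $2F_{\min}$.

**Step 4: at a minimizer, the ends of the half chord are not vertices.** This is what allows us to use Lemma 3.2. Let $F(v)=F_{\min}$ and let the ends be $(x,-y)$ and $(-\xi,-y)$, with $x+\xi=\frac m2\ge1$. We have $y\ge Y(m)\ge Y_0\ge0.8567$, and the ends are within $R\le1.0423$ of the center, so $|x|,|\xi|\le\sqrt{R^2-y^2}<0.594$, hence $x,\xi\ge0.406$. The angles of the ends below the horizontal, each on its own side, have tangent at least $\frac{0.8567}{0.594}$ and cosine at least $\frac{0.406}{1.0423}$, so they lie in $[55^\circ,67.1^\circ]$. The normal of an edge through a boundary point differs in direction from that point by at most $\varepsilon<16.4^\circ$. So all edges through the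 ends have $\beta,\gamma\in(38^\circ,84^\circ)$.

Suppose that $(x,-y)$ is a vertex, with edges $\beta_1\ne\beta_2$, and let $\gamma$ be an edge through the other end. For $i=1,2$ consider $v'\mapsto m(h+y_{\beta_i\gamma})$, the edges moving with the rotation, so that $\dot\beta_i=1$ and $\dot\gamma=-1$. These functions are smooth near $v$. They are at least $F(v')\ge F_{\min}$, since $y\le y_{\beta_i\gamma}$, and they equal $F_{\min}$ at $v'=v$. As $v$ is interior to $(0,\varepsilon)$, both derivatives vanish at $v$:
$$\dot m(h+y)+m(\dot h+\dot y)=0 ,\tag{9.2}$$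
so $\dot y$ is the same for $i=1,2$. Here $x,\xi,y$ move subject to $x\cos\beta_i+y\sin\beta_i=1$, $\xi\cos\gamma+y\sin\gamma=1$ and $x+\xi=\frac m2$. Differentiating,
$$\dot x=(x-\dot y)\tan\beta_i-y,\qquad\dot\xi=y-(\xi+\dot y)\tan\gamma,\qquad\dot x+\dot\xi=\tfrac{\dot m}2 .$$
The second equation shows that $\dot\xi$ is the same for $i=1,2$; by the third, so is $\dot x$; and then the first gives $(x-\dot y)(\tan\beta_1-\tan\beta_2)=0$, so $\dot y=x$. If instead the left end is a vertex, the same argument with two values of $\gamma$ and one $\beta$ gives $\dot y=-\xi$.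

By (6.1), $\dot m/m=-\tan(\frac\varepsilon2-v)$ and $\dot h=R\sin(\varepsilon-v)\ge0$, so (9.2) says $\dot y=(h+y)\tan(\frac\varepsilon2-v)-\dot h$, where $0<h,y\le R$.

* Right vertex: $x=(h+y)\tan(\frac\varepsilon2-v)-\dot h\le2R\tan\frac\varepsilon2<0.301$.
* Left vertex: $\xi=\dot h-(h+y)\tan(\frac\varepsilon2-v)$. If $v\le\frac\varepsilon2$, then $\xi\le R\sin\varepsilon=\tan\varepsilon<0.295$. If $v=\frac\varepsilon2+t$ with $0<t\le\frac\varepsilon2$, then $\xi\le R\sin(\frac\varepsilon2-t)+2R\tan t\le2R\tan\frac\varepsilon2<0.301$, because the middle expression has $t$-derivative $-R\cos(\frac\varepsilon2-t)+2R\sec^2t>0$.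

Both contradict $x,\xi\ge0.406$.

**Step 5: a cheapest $cm$ packing exists.** We need this because we want a strict inequality between the two optimal densities. Take $cm$ packings in the strip form of Section 2 whose costs $w_kL_k$ tend to the infimum. A half-turn gives $d_k\ge\frac W2$, a reflection in a vertical line and a symmetry of $P$ then give $v_k\in[0,\varepsilon]$, and we may shrink $w_k$ to $2d_k$. As $w_k\ge W\ge2$ and $L_k\ge m\ge2$ while the products are bounded, both sequences are bounded, and a subsequence of $(v_k,w_k,L_k)$ converges, with limits $w,L\ge2$. The limit defines a group of type $cm$. For each pair of group elements, disjointness of interiors passes to the limit, since intersecting interiors would persist under small perturbations. So the limit is a $cm$ packing, and its cost is the infimum.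

**Step 6: its cost exceeds $2F_{\min}$.** Suppose the cost is at most $2F_{\min}$. By Lemmas 2.1 and 3.1,
$$2d\max(m,2f(d))\le2d\max(m,2\hat f(d))\le2F_{\min}.$$
Suppose first that $d\in[\frac W2,d^*)$. The log-concave function $4d'f(d')$ is greater than $2F_{\min}$ at $d'=\frac W2$ and equals $2md^*\ge2F_{\min}$ at $d'=d^*$, so it is greater than $2F_{\min}$ on all of $[\frac W2,d^*)$; this excludes the case. If $d>d^*$, then $2dm>2md^*\ge2F_{\min}$; this is excluded too. So $d=d^*$. Then $2F_{\min}\ge2md^*=2F(v)\ge2F_{\min}$, so $F(v)=F_{\min}$ and $v\in(0,\varepsilon)$. Moreover $2\hat f(d^*)\le m=2f(d^*)$, so $\hat f(d^*)=f(d^*)$ by Lemma 3.1.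

By Step 4 the ends of the midline chord are relatively interior to edges with parameters $\beta,\gamma$. On the right edge, at height $t$ above the midline, $x_r(t)=x_r(0)+t\tan\beta$; on the left edge $x_l(t)=x_l(0)-t\tan\gamma$, for small $t$ of either sign. Lemma 3.2 with $p=\tan\beta$, $q=\tan\gamma$ gives $\beta=\gamma$, that is, $a\varepsilon+v=c\varepsilon-v$, so $2v=(c-a)\varepsilon\in2\varepsilon\mathbb Z$. This contradicts $0<v<\varepsilon$.

So the minimal $cm$ cost exceeds $2F_{\min}$, the minimal $p2mg$ cost, and $\delta_{cm}(P)<\delta_{p2mg}(P)$. This is item 4, and Theorem 1.2 is proved. $\square$
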